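# A radical Banach algebra that is not tensor radical

## Radical tensor anything: a plausible yes, tried on small cases

All algebras are complex. A Banach algebra $A$ is **radical** if $\mathrm{Rad}(A)=A$, where $\mathrm{Rad}$ is the Jacobson radical. Equivalently, every $a\in A$ is quasinilpotent, that is, $\rho(a)=\lim_n\|a^n\|^{1/n}=0$.

For Banach algebras $A,B$ let $A\widehat\otimes B$ be the completed projective tensor product. It is again a Banach algebra. We use three textbook facts. Every $v\in A\widehat\otimes B$ can be written $v=\sum_i a_i\otimes b_i$ with $\sum\|a_i\|\|b_i\|<\infty$, and $\|v\|$ is the infimum of these sums. For $G\in A^*$, $H\in B^*$ the functional $G\otimes H$ has norm at most $\|G\|\|H\|$. For a semigroup $S$, isometrically $A\widehat\otimes\ell^1(S)=\ell^1(S,A)$, with the convolution product. A Banach algebra $A$ is **tensor radical** if $A\widehat\otimes B$ is radical for every Banach algebra $B$.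

Is every radical Banach algebra tensor radical? The question is stated as open in Victor S. Shulman and Yuri V. Turovskii, "Topological radicals, II. Applications to spectral theory of multiplication operators", arXiv:1208.4576 (2012).

The answer one would first guess is yes: quasinilpotence is a strong smallness condition on the powers in $A$, and tensoring with bounded elements of $B$ should not destroy it. Before testing the guess, here is a radical algebra to keep in mind.

**Example (radical algebra).** Let $A$ be the algebra of power series $f=\sum_{n\ge1}c_nx^n$ with $\|f\|=\sum|c_n|e^{-n^2}<\infty$. It is a Banach algebra because $(m+n)^2\ge m^2+n^2$. Expand $f^N$ into terms $c_{n_1}\cdots c_{n_N}x^{n_1+\dots+n_N}$. Since $(\sum n_i)^2=\sum n_i^2+2\sum_{i<j}n_in_j\ge\sum n_i^2+N(N-1)$, we get $\|f^N\|\le\|f\|^Ne^{-N(N-1)}$, so $\rho(f)=0$. The mechanism is that the weight of a product is much smaller than the product of the weights. We will meet it again.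

Now the tests. Let $A$ be radical.

**Elementary tensors.** $(a\otimes b)^n=a^n\otimes b^n$ has norm at most $\|a^n\|\|b\|^n$, so $\rho(a\otimes b)=0$.

**Nilpotent $A$.** If all products of $m$ elements of $A$ vanish, the same holds in $A\widehat\otimes B$, by continuity. So $A\widehat\otimes B$ is radical.

**Matrix coefficients.** If $B=M_k(\mathbb C)$, then $A\widehat\otimes B\cong M_k(A)$ up to an equivalent norm, and $\mathrm{Rad}(M_k(A))=M_k(\mathrm{Rad}(A))=M_k(A)$ by the textbook formula for the radical of a matrix ring.

**Commutative $A$, two terms.** Let $u=a\otimes b_1+b\otimes b_2$ with $\|b_1\|,\|b_2\|\le1$. Given $\varepsilon>0$ there is $C$ with $\|a^k\|\le C\varepsilon^k$ and $\|b^k\|\le C\varepsilon^k$ for $k\ge1$, and we may take $C\ge1$. Each of the $2^n$ terms of $u^n$ is some $a^kb^{n-k}$ tensored with an element of norm at most $1$. So $\|u^n\|\le2^nC^2\varepsilon^n$ and $\rho(u)\le2\varepsilon$. Hence $\rho(u)=0$.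

**Arbitrary radical $A$, two terms with commuting coefficients.** Let $u=a\otimes b_1+b\otimes b_2$ with $b_1b_2=b_2b_1$ and $\|b_i\|\le1$. Let $c_{k,n}$ be the sum of all words in $a,b$ with $k$ letters $a$ and $n-k$ letters $b$. Then $u^n=\sum_kc_{k,n}\otimes b_1^kb_2^{n-k}$, and $c_{k,n}$ is a Fourier coefficient:
$$c_{k,n}=\frac1{2\pi}\int_0^{2\pi}(a+e^{i\theta}b)^ne^{-i(n-k)\theta}\,d\theta,\qquad \|u^n\|\le(n+1)\max_\theta\|(a+e^{i\theta}b)^n\|. \tag{1}$$
Fix $0<\varepsilon<1$. For each $\theta$ there is $m$ with $\|(a+e^{i\theta}b)^m\|<\varepsilon^m$, and by continuity the same $m$ works on an open arc around $\theta$. Finitely many arcs $V_1,\dots,V_r$, with exponents $m_1,\dots,m_r$, cover the circle. Put $m^*=\max m_i$ and $C=\max(1,\|a\|+\|b\|)$. For $\theta\in V_i$ and $n=cm_i+d$ with $0\le d<m_i$ we get $\|(a+e^{i\theta}b)^n\|\le\varepsilon^{cm_i}C^d\le\varepsilon^{n-m^*}C^{m^*}$. By (1), $\rho(u)\le\varepsilon$. So $\rho(u)=0$.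

Five tests, five times yes. But look at what the last one used. The commuting coefficients collected the words into the sums $c_{k,n}$, and radicality of $A$ controls those sums. It never looked at a single word.

## The free semigroup measures single words

Let $S_2$ be the free semigroup on $s,t$ (nonempty words, concatenation), and $S_\infty$ the free semigroup on $s_1,s_2,\dots$. In $A\widehat\otimes\ell^1(S_2)=\ell^1(S_2,A)$ take $u=a\otimes s+b\otimes t$. Then $u^n=\sum_{|w|=n}w(a,b)\otimes w(s,t)$, and the words $w(s,t)$ are distinct points of $S_2$. So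
$$\|u^n\|=\sum_{|w|=n}\|w(a,b)\| . \tag{2}$$
No cancellation is left. The next statement says that this is the worst case.

**Proposition 1 (criterion).** For a Banach algebra $A$ the following are equivalent: (i) $A$ is tensor radical; (ii) $A\widehat\otimes\ell^1(S_2)$ is radical; (iii) for every sequence $(a_i)$ in $A$ with $\sum\|a_i\|<\infty$, $\ \lim_n\big(\sum_{i_1,\dots,i_n}\|a_{i_1}\cdots a_{i_n}\|\big)^{1/n}=0$.

**Proof.** (i)$\Rightarrow$(ii) is trivial.

(ii)$\Rightarrow$(iii). The words $s^it$, $i\ge1$, generate a free subsemigroup of $S_2$: a product of such words is cut into its factors, uniquely, after each letter $t$. So $\ell^1(S_\infty,A)$ embeds isometrically as a subalgebra of $\ell^1(S_2,A)$ by $s_i\mapsto s^it$. Let $u=\sum a_i\otimes s_i$. As in (2), $\|u^n\|=\sum_{i_1,\dots,i_n}\|a_{i_1}\cdots a_{i_n}\|$. By (ii) $u$ is quasinilpotent, which is (iii).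

(iii)$\Rightarrow$(i). Let $v\in A\widehat\otimes B$. Rescaling the terms of a representing series, write $v=\sum a_i\otimes b_i$ with $\|b_i\|\le1$ and $\sum\|a_i\|<\infty$. There is a contractive homomorphism $\ell^1(S_\infty)\to B$ with $s_i\mapsto b_i$. Tensoring with $\mathrm{id}_A$ gives a contractive homomorphism $A\widehat\otimes\ell^1(S_\infty)\to A\widehat\otimes B$ that sends $u=\sum a_i\otimes s_i$ to $v$. Hence $\rho(v)\le\rho(u)=0$ by (iii). $\square$

Now try to extend the last test to $\ell^1(S_2)$. Radicality bounds $\|c_{k,n}\|$, the norm of a sum of words, while (2) needs the sum of the norms. The triangle inequality goes the wrong way, and that is the exact point where the argument stops. The loss is real already for $n=2$: in the non-unital Grassmann algebra on $a,b$ (so $a^2=b^2=0$, $ba=-ab\ne0$) we have $(\alpha a+\beta b)^2=0$ for all $\alpha,\beta$, while the word $ab$ is not $0$. That algebra is nilpotent, so it is no counterexample. What we need is the same phenomenon for all lengths $n$ at once, together with quasinilpotence of every element, not only of $\alpha a+\beta b$.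 This can be done, and the guess is wrong.

**Theorem 2.** Let $0<\eta\le\frac14$. There is a Banach algebra $A$, topologically generated by two elements $a,b$, such that:

1. $A$ is radical; in fact $\lim_N\sup_{\|x\|\le1}\|x^N\|^{1/N}=0$.
2. For every $n$ some word $w$ of length $n$ satisfies $\|w(a,b)\|\ge1$. If $s,t$ are the generators of $S_2$, then $u=a\otimes s+b\otimes t\in A\widehat\otimes\ell^1(S_2)$ has $\rho(u)\ge1$. So $A$ is not tensor radical.
3. More precisely, $2^{1-\eta}\le\rho(u)\le2$.
4. Neither $A\widehat\otimes A$ nor $A\widehat\otimes A^{\rm op}$ is radical: $\rho(a\otimes a+b\otimes b)\ge1$ in $A\widehat\otimes A$.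

So there is a radical Banach algebra that is not tensor radical, already with $B=\ell^1(S_2)$.

## Killing symmetrized products, keeping words

Let $F_n$ be the span of the words of length $n$ in letters $a,b$, with $F_0=\mathbb C1$ and $\dim F_n=2^n$. Let $F=\bigoplus_{n\ge1}F_n$ be the free non-unital algebra; then $F_mF_n=F_{m+n}\cong F_m\otimes F_n$. Let $W$ be the set of nonempty words and $|w|$ the length of $w$. For $w_1,\dots,w_N\in W$ put
$$\mathrm{Sym}(w_1,\dots,w_N)=\sum_{\sigma\in\mathfrak S_N}w_{\sigma(1)}\cdots w_{\sigma(N)},$$
and extend this multilinearly to elements of $F$. For instance, $\mathrm{Sym}(a,b)=ab+ba$, $\mathrm{Sym}(a,a,a)=6a^3$, and $\mathrm{Sym}(a,ab)=aab+aba$.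

These are the sums that occur in powers. If $f=\sum c_ww$, then $f^N$ is a sum over $N$-tuples of words. The coefficient $c_{w_1}\cdots c_{w_N}$ does not depend on the order, so all orderings of a given multiset together contribute a multiple of $\mathrm{Sym}(w_1,\dots,w_N)$. If an ideal contains all $\mathrm{Sym}(w_1,\dots,w_N)$ with $N$ large and $\sum|w_i|\le qN$, then every $f$ supported on words of length at most $q$ is nilpotent modulo that ideal. We want such an ideal that still has large codimension in each degree. The algebra is of Golod type.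

**Proposition 3.** Let $0<\eta\le\frac14$. There are a homogeneous two-sided ideal $E\subset F$ and integers $N_1,N_2,\dots$ such that

* (a) $\dim F_n/(E\cap F_n)\ge2^{(1-\eta)n}$ for all $n\ge1$;
* (b) if $q\ge1$, $N\ge N_q$, $w_1,\dots,w_N\in W$ and $\sum|w_i|\le qN$, then $\mathrm{Sym}(w_1,\dots,w_N)\in E$;
* (c) $E$ is invariant under complex conjugation of coefficients and under reversal of words.

Why should there be room? A symmetrized product forgets order. With letters only, there are $2^r$ words of length $r$ but only $r+1$ multisets of $r$ letters. In general, symmetrized products of total length $n$ with at least $\delta n$ factors are exponentially fewer than $2^n$, as a generating function will show.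

The first thing to try is to let $E$ be the ideal generated by the unwanted elements and to count its spanning set $p\,\mathrm{Sym}(\dots)\,p'$, with words $p,p'$, in degree $n$. This fails because of the positions. Even the elements $p\,a^N\,p'$ alone number $(n-N+1)2^{n-N}$, which is at least $2^n=\dim F_n$ as soon as $n\ge2^N+N-1$. From then on the count says nothing. The cure is to impose relations only at positions aligned with a grid of blocks, where dimensions multiply exactly, and to let a pigeonhole argument show that a long symmetrized product always meets the grid well.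

## Relations in aligned blocks

We construct integers $1=D_0\mid D_1\mid D_2\mid\cdots$ and subspaces $U_k\subsetneq F_{D_k}$ with $U_0=0$. Write
$$v_k=\dim F_{D_k}/U_k,\qquad\lambda_k=v_k^{1/D_k},\qquad Z_k(MD_k)=\sum_{i=0}^{M-1}F_{iD_k}\,U_k\,F_{(M-1-i)D_k}\quad(M\ge1).$$
So $Z_k(MD_k)$ is spanned by products of $M$ blocks of length $D_k$ with one block in $U_k$. It is the kernel of the map $F_{D_k}^{\otimes M}\to(F_{D_k}/U_k)^{\otimes M}$: take a basis of $F_{D_k}$ extending one of $U_k$; the tensors of basis vectors with some factor in $U_k$ span $Z_k(MD_k)$, and the others map to a basis of the target. Hence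
$$\dim F_{MD_k}/Z_k(MD_k)=v_k^M . \tag{3}$$

The spaces $Z_k$ see only positions that are multiples of $D_k$, so they do not form an ideal. The ideal consists of the elements that fall into $Z_k$ however they are placed. Let $E_k$ be the span of all homogeneous $f\in F_n$, $n\ge1$, with
$$F_ifF_j\subset Z_k(i+n+j)\quad\text{whenever }i,j\ge0,\ D_k\mid i+n+j. \tag{4}$$
For fixed $n$ these $f$ form a linear space, so $E_k\cap F_n$ is exactly the set of $f\in F_n$ satisfying (4).

**Example (a toy grid).** Take $D=2$ and $U=\mathrm{span}\{aa,bb,ab+ba\}$, so $v=1$, and modulo $Z(4)$ the space $F_4$ is spanned by $(ab)(ab)$. Although $aa\in U$, it is not in $E$: the shifted placement $b\,aa\,b=(ba)(ab)\equiv-(ab)(ab)$ is not in $Z(4)$. But $aaa\in E$. By (E2) below we only need $i,j<2$ with $i+3+j$ even, and there $x\,aaa=(xa)(aa)$ and $aaa\,x=(aa)(ax)$ lie in $Z(4)$ for both letters $x$. However $aaa$ is placed, some aligned block reads $aa$. This is the proof of (b) in miniature.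

We now collect the properties of $E_k$.

**(E1)** *$E_k$ is a homogeneous two-sided ideal, and $E_k\cap F_{MD_k}\subset Z_k(MD_k)$.* For $f$ satisfying (4) and $g\in F_m$ we have $F_i(fg)F_j\subset F_ifF_{j+m}$, with the same total degree, so $fg$ satisfies (4); the left side is similar. For the inclusion take $i=j=0$ in (4).

**(E2)** *It suffices to check (4) for $0\le i,j<D_k$.* Write $i=cD_k+i'$ and $j=c'D_k+j'$ with $0\le i',j'<D_k$. Then $F_ifF_j=F_{cD_k}(F_{i'}fF_{j'})F_{c'D_k}$, and $F_{cD_k}Z_k(m)F_{c'D_k}\subset Z_k(m+(c+c')D_k)$.

**(E3)** *$\dim F_n/(E_k\cap F_n)\le K_k\lambda_k^n$ with $K_k=D_k4^{D_k}v_k^2$.* By (E2), $E_k\cap F_n$ is the common kernel of the maps $f\mapsto pfp'\bmod Z_k$, where $p,p'$ are words with $|p|=i<D_k$, $|p'|=j<D_k$ and $D_k\mid i+n+j$. Here $i$ determines $j$, so there are at most $D_k4^{D_k}$ such maps. Each takes values in a space of dimension $v_k^{(i+n+j)/D_k}\le v_k^{2}\lambda_k^n$, by (3), since $i+j<2D_k$ and $v_k\ge1$. The codimension of a common kernel is at most the sum of the dimensions of the targets.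

**(E4)** *If $U_{k+1}\supset Z_k(D_{k+1})$, then $Z_k(m)\subset Z_{k+1}(m)$ for $D_{k+1}\mid m$, and $E_k\subset E_{k+1}$.* Since $D_k\mid D_{k+1}$, each $D_k$-block lies in one $D_{k+1}$-block. So a product with a $D_k$-block in $U_k$ has the surrounding $D_{k+1}$-block in $Z_k(D_{k+1})\subset U_{k+1}$. This is the first inclusion. If $f\in F_n$ satisfies (4) for $k$ and $D_{k+1}\mid i+n+j$, then $F_ifF_j\subset Z_k(i+n+j)\subset Z_{k+1}(i+n+j)$.

**(E5)** *$\dim F_n/(E_k\cap F_n)\ge\lambda_k^n$ for all $n\ge1$.* Let $g(n)$ be this dimension. As $E_k$ is an ideal, products of representatives in degrees $m$ and $n$ span $F_{m+n}$ modulo $E_k$, so $g(m+n)\le g(m)g(n)$. By (E1) and (3), $g(MD_k)\ge v_k^M$. Therefore $g(n)^{D_k}\ge g(nD_k)\ge v_k^n$, and we take roots.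

By (E5), the ideal stays small as long as $\lambda_k$ stays near $2$. At the start $D_0=1$, $U_0=0$, $v_0=\lambda_0=2$ and $E_0=0$.

## Counting unordered products: from $U_k$ to $U_{k+1}$

**Step 1: choosing the new block length and the new relations.** The aim is to put all symmetrized products with many factors into one long block. Suppose $D=D_k$ and $U_k$ are given with
$$\lambda_k\ge2\cdot2^{-\sum_{1\le j\le k}1/D_j},\qquad D_j\ge2^j/\eta\quad(1\le j\le k). \tag{5}$$
Then $\lambda_k\ge2^{1-\eta}\ge2^{3/4}>\frac32$. Put $q=k+1$, $v=v_k$, $\lambda=\lambda_k$, $K=K_k$. Choose $M$ so large that $D'=MD$ satisfies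
$$D'\ge4q,\qquad D'\ge2^q/\eta,\qquad e^{-D'/(40q)}(80qK)^2e^{320qK}\le\tfrac12 . \tag{6}$$
This is possible because $q$ and $K$ are already fixed. Put $D_{k+1}=D'$ and $r=\lceil D'/(4q)\rceil$. As $D'/(4q)\ge1$,
$$\frac{D'}{4q}\le r\le\frac{D'}{4q}+1\le\frac{D'}{2q}. \tag{7}$$
Let $U_{k+1}$ be $Z_k(D')$ plus the span of all elements
$$p\,\mathrm{Sym}(u_1,\dots,u_s)\,p',\qquad s\ge r,\ u_i\in W,\ p,p'\text{ words (possibly empty)},\ |p|+\sum|u_i|+|p'|=D'. \tag{8}$$

**Step 2: reducing to finitely many data.** We claim that
$$v_{k+1}\ge\tfrac12v^M . \tag{9}$$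
By (3), $F_{D'}/Z_k(D')$ has dimension $v^M$, so it suffices that the elements (8) span at most $\frac12v^M$ dimensions modulo $Z_k(D')$. Counting them with arbitrary words would use growth rate $2$, whereas the available room grows at rate $\lambda$. So we first reduce the words. Let $B_n$ ($n\ge1$) be a set of words of length $n$ forming a basis of $F_n$ modulo $E_k\cap F_n$, and let $B_0=\{1\}$. By (E3), $|B_n|\le K\lambda^n$ (also for $n=0$, since $K\ge1$).

The expression (8) is multilinear in $p,u_1,\dots,u_s,p'$. If one of these factors is altered by a homogeneous element of $E_k$ of the same degree, the product changes by an element of $E_k\cap F_{D'}\subset Z_k(D')$, by (E1). So modulo $Z_k(D')$ the elements (8) are spanned by those with $p,p'\in\bigcup_{n\ge0}B_n$ and $u_i\in\bigcup_{n\ge1}B_n$. These depend only on $p$, $p'$ and the multiset $\{u_1,\dots,u_s\}$. Let $\mathcal N$ be the number of such data with $s\ge r$ and total length $D'$. We show $\mathcal N\le\frac12v^M$.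

**Step 3: the generating function.** We mark length by $t$ and the number of factors by $z$. Expanding geometric series,
$$\Big(\sum_{n\ge0}|B_n|t^n\Big)^2\prod_{n\ge1}(1-zt^n)^{-|B_n|}=\sum_{(p,p',\{u_i\})}t^{\text{total length}}\,z^{\text{number of }u_i} .$$
All terms are non-negative. If $z\ge1$, each of the $\mathcal N$ data counted above contributes at least $t^{D'}z^r$, so
$$\mathcal N\,t^{D'}z^r\le\Big(\sum_{n\ge0}|B_n|t^n\Big)^2\prod_{n\ge1}(1-zt^n)^{-|B_n|}. \tag{10}$$
We take $t$ just below $1/\lambda$, so that $t^{-D'}$ is barely larger than $\lambda^{D'}=v^M$, and $z$ a little above $1$, so that $z^{-r}$ gives an exponential gain. Explicitly, put $z=\frac54$, $\tau=\frac1{40q}$ and $t=e^{-\tau}/\lambda$. Then $t<\frac23$ and $zt<\frac56$.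

*First factor.* We have
$$\sum_{n\ge1}|B_n|t^n\le K\sum_{n\ge1}e^{-\tau n}=\frac K{e^\tau-1}\le\frac K\tau .$$
As $K/\tau\ge1$, the first factor is at most $(1+K/\tau)^2\le(2K/\tau)^2=(80qK)^2$.

*Product.* From $-\log(1-x)\le x/(1-x)$ with $x=zt^n\le zt$ we get
$$-\log(1-zt^n)\le\frac{zt^n}{1-zt}\le\tfrac54\cdot6\,t^n\le8t^n .$$
So the logarithm of the product is at most $8\sum_{n\ge1}|B_n|t^n\le8K/\tau=320qK$.

*Gain.* Since $\log\frac54>\frac15$, we have $z^{-r}\le e^{-r/5}\le e^{-D'/(20q)}$ by (7).

Insert these in (10), with $t^{-D'}=\lambda^{D'}e^{\tau D'}=v^Me^{D'/(40q)}$: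
$$\mathcal N\le v^Me^{D'/(40q)}e^{-D'/(20q)}(80qK)^2e^{320qK}=v^Me^{-D'/(40q)}(80qK)^2e^{320qK}\le\tfrac12v^M,$$
by (6). This proves (9).

**Step 4: closing the induction.** By (9), $v_{k+1}>0$, so $U_{k+1}\ne F_{D_{k+1}}$. Taking $D'$-th roots in (9), with $v^{M/D'}=v^{1/D}=\lambda_k$, gives $\lambda_{k+1}\ge2^{-1/D_{k+1}}\lambda_k$. Also $D_{k+1}\ge2^{k+1}/\eta$ by (6). So (5) holds for $k+1$. In particular
$$\lambda_k\ge2\cdot2^{-\sum_{j\ge1}\eta2^{-j}}=2^{1-\eta}\quad\text{for all }k. \tag{11}$$
By construction $U_{k+1}\supset Z_k(D_{k+1})$, so (E4) applies at every stage. Put $E=\bigcup_kE_k$, an increasing union of homogeneous ideals.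

## Every long symmetrized product meets an aligned block

**Step 5: proof of Proposition 3(b).** We show that a symmetrized product with enough factors of bounded average length splits into pieces, each with an aligned block of type (8). Set $N_q=2D_q$. Fix $q=k+1\ge1$, and let $D'=D_q$ and $r$ be as in Step 1. Let $N\ge N_q$, $w_1,\dots,w_N\in W$ and $n:=\sum|w_i|\le qN$. We show $\mathrm{Sym}(w_1,\dots,w_N)\in E_q$. By (E2) it suffices to show
$$p\,\mathrm{Sym}(w_1,\dots,w_N)\,p'\in Z_q(QD')\quad\text{for words }|p|,|p'|<D'\text{ with }|p|+n+|p'|=QD'.$$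
Note that $Q<\frac{qN}{D'}+2$.

*Some block contains many factors.* For $\sigma\in\mathfrak S_N$ cut the word $p\,w_{\sigma(1)}\cdots w_{\sigma(N)}\,p'$ into $Q$ consecutive blocks of length $D'$. Let $c_b(\sigma)$ be the number of factors $w_{\sigma(i)}$ lying entirely in block $b$. A factor lying in no single block has one of the $Q-1$ cut points in its interior, and different factors have disjoint interiors. So $\sum_bc_b\ge N-(Q-1)$. If all $c_b\le r-1$, then by (7)
$$N\le Q(r-1)+Q-1<Qr<\Big(\frac{qN}{D'}+2\Big)\frac{D'}{2q}=\frac N2+\frac{D'}q ,$$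
so $N<2D'/q\le2D'=N_q$, a contradiction. Hence there is a first block $b=b(\sigma)$ with $c_b\ge r$.

*Grouping the permutations.* The factors inside block $b$ occupy consecutive positions $s,\dots,e$. Permuting the factors in positions $s,\dots,e$ among themselves leaves the stretch of the word that they fill, and everything outside it, in place. So it changes neither the numbers $c_{b'}$, nor $b$, nor $s,e$. Thus $\mathfrak S_N$ is partitioned into classes, each obtained from one $\sigma$ by all $(e-s+1)!$ such permutations. The sum of $p\,w_{\sigma(1)}\cdots w_{\sigma(N)}\,p'$ over a class equals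
$$\ell\cdot\big[p''\,\mathrm{Sym}(w_{\sigma(s)},\dots,w_{\sigma(e)})\,p'''\big]\cdot\ell',\qquad|\ell|=(b-1)D',\quad|\ell'|=(Q-b)D'.$$
Here $p''$ and $p'''$ are the parts of block $b$ before and after its factors. The bracket has degree $D'$ and contains $e-s+1=c_b\ge r$ factors, so it is of the form (8) and lies in $U_q$. Hence each class sum lies in $Z_q(QD')$, and so does the total.

**Step 6: proof of Proposition 3(a) and (c).** For (a), $F_n$ is finite dimensional and the $E_k$ increase, so $E\cap F_n=E_m\cap F_n$ for large $m$. By (E5) and (11), $\dim F_n/(E\cap F_n)\ge\lambda_m^n\ge2^{(1-\eta)n}$.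

For (c), we show by induction that $U_k,Z_k,E_k$ are invariant under both operations. This is clear for $U_0=0$. If $U_k$ is invariant, so is $Z_k(MD_k)$, because reversal turns $F_{iD_k}U_kF_{jD_k}$ into $F_{jD_k}U_kF_{iD_k}$. Then $E_k$ is invariant, because condition (4) is symmetric in left and right and is preserved by conjugation. Finally, the elements (8) have integer coefficients, and the reversal of (8) is $p'^{\,\rm rev}\,\mathrm{Sym}(u_1^{\rm rev},\dots,u_s^{\rm rev})\,p^{\rm rev}$, again of the form (8). So $U_{k+1}$ is invariant. This proves Proposition 3. $\square$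

## A weight that charges for long factors

We must now complete $F/E$, and elements of the completion are infinite sums of words of unbounded length. The plain $\ell^1$ norm on words is the obvious choice, and property (b) is then not enough by itself. Take $f=\sum p_iw_i$ with $p_i\ge0$, $\sum p_i=1$ and $\sum p_i|w_i|=\infty$. The tuples in $f^N$ carry the masses $p_{i_1}\cdots p_{i_N}$. By the law of large numbers for non-negative variables of infinite mean, for each fixed $q$ the mass of the tuples with $\sum|w_{i}|\le qN$ tends to $0$. So (b), applied to whole tuples, removes almost nothing.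

A weight $\omega(|w|)$ can make tuples with long factors cheap, as in the example with $e^{-n^2}$: one needs $\omega(\sum l_i)$ much smaller than $\prod\omega(l_i)$. There are two constraints. An exponential weight $\omega(n)=e^{cn}$ gives no gain, since it is multiplicative. A weight that decays like $e^{-n^2}$ gains too much: by (2), $\|u^n\|\le2^n\omega(n)$, and then $\rho(u)=0$. So we take $\omega=e^{\varphi}$ with $\varphi\ge0$ strictly subadditive and $\varphi(n)/n\to0$. The building block is $\min(2^{-j}n,\beta)$. Short factors pay $2^{-j}$ per letter, a long factor pays $\beta$ once, and the whole product pays at most $\beta$. If a tuple still shows no gain, it has few long factors, and the short factors are short on average. The long ones can ruin the average of the whole tuple, but they cut it into few runs, and one run should satisfy (b). For that, $\beta$ has to be large compared with $N_q$.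

**Definition of $A$.** For $j\ge1$ put $\beta_j=jN_{4^j}$ and
$$\varphi_j(n)=\min(2^{-j}n,\beta_j),\qquad\varphi=\sum_{j\ge1}\varphi_j,\qquad\omega(n)=e^{\varphi(n)} .$$
Each $\varphi_j$ is subadditive, and $\varphi(n)\le\sum_j2^{-j}n=n$. So $\varphi$ is finite and subadditive, $\omega\ge1$, and $\omega(m+n)\le\omega(m)\omega(n)$. Moreover $\varphi(n)/n=\sum_j\min(2^{-j},\beta_j/n)\to0$ by dominated convergence, so
$$\omega(n)^{1/n}\to1. \tag{12}$$
Let $\ell^1(W,\omega)$ be the Banach algebra of all $f=\sum_{w\in W}c_ww$ with $\|f\|=\sum|c_w|\omega(|w|)<\infty$. Let $J=\overline E$; it is a closed ideal, because $E$ is an ideal of $F$ and $F$ is dense. Put $A=\ell^1(W,\omega)/J$ and write $a,b$ also for the images of the letters. They generate $A$ topologically.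

## Every element of $A$ is quasinilpotent

**Step 7: reduction to one inequality.** Fix $h>0$. We find $N_0(h)$ such that
$$\|x^N\|\le e^{-hN}\quad\text{for all }x\in A,\ \|x\|<1,\ N\ge N_0(h). \tag{13}$$
Applying (13) to $\theta x$ and letting $\theta\uparrow1$, we get it for $\|x\|\le1$. As $h$ is arbitrary, this is part 1 of Theorem 2.

Fix an integer $j\ge\max(1,16h)$. Put
$$q=4^j,\quad\beta=\beta_j=jN_q,\quad L=2^j\beta,\quad N\ge N_0:=\max(24N_q,16\beta).$$
Lift $x$ to $f=\sum c_ww$ with $\|f\|\le1$. Then
$$f^N=\sum_{(w_1,\dots,w_N)}c_{w_1}\cdots c_{w_N}\,w_1\cdots w_N$$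
converges absolutely. Let $l_i=|w_i|$.

**Step 8: splitting off the cheap tuples.** Call a tuple *light* if $\omega(\sum l_i)\le e^{-hN}\prod\omega(l_i)$, and *heavy* otherwise. The light part of $f^N$ has norm at most
$$\sum_{\text{light}}|c_{w_1}\cdots c_{w_N}|\,\omega\Big(\sum l_i\Big)\le e^{-hN}\|f\|^N\le e^{-hN}.$$
So (13) follows once we show that the heavy part lies in $J$.

**Step 9: a heavy tuple has few long factors and little total short length.** For a heavy tuple, $\sum_i\varphi(l_i)-\varphi(\sum_il_i)<hN$. This is the sum over $j'$ of the differences $\sum_i\varphi_{j'}(l_i)-\varphi_{j'}(\sum_il_i)$, all non-negative by subadditivity. So the difference for our $j$ is also less than $hN$, and since $\varphi_j\le\beta$,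
$$\sum_i\varphi_j(l_i)<hN+\beta .$$
Call $w_i$ *long* if $l_i\ge L$, and then $\varphi_j(l_i)=\beta$. Otherwise call it *short*, and then $\varphi_j(l_i)=2^{-j}l_i$. Let $k$ be the number of long factors and $T$ the total length of the short ones. Then
$$k\le\frac{hN}\beta+1,\qquad T\le2^j(hN+\beta). \tag{14}$$

**Step 10: a heavy tuple contains a run to which (b) applies.** The long factors separate the short ones into $k+1$ (possibly empty) runs of consecutive short factors. Call a run *good* if it has $m\ge N_q$ factors and total length at most $qm$. Suppose that no run is good. Then each run has fewer than $N_q$ factors, or has fewer factors than (its total length)$/q$. Summing over the runs gives $N-k\le(k+1)N_q+T/q$. Since $k\le kN_q$ and by (14), with $\beta=jN_q$ and $q=4^j$,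
$$N\le(2k+1)N_q+\frac Tq\le\frac{2hN}j+3N_q+2^{-j}hN+2^{-j}\beta .$$
Since $j\ge16h$, the first term is at most $N/8$. Since $N\ge24N_q$, the second is at most $N/8$. Since $2^j\ge j\ge16h$, the third is at most $N/16$. Since $N\ge16\beta$, the fourth is at most $N/16$. So $N\le\frac38N$, a contradiction. Every heavy tuple has a good run.

**Step 11: the heavy part lies in $J$.** Heaviness depends only on the lengths and not on their order, so it is invariant under permuting the tuple. Permuting the entries inside the first good run of a heavy tuple changes neither the pattern of long and short factors nor the size and total length of any run, so that run remains the first good run. Hence the heavy tuples are partitioned into finite classes, each consisting of the distinct tuples obtained by permuting the entries within the first good run. The coefficient $c_{w_1}\cdots c_{w_N}$ is constant on a class. If $w_s,\dots,w_e$ is the good run, each distinct ordering occurs equally often in $\mathrm{Sym}(w_s,\dots,w_e)$. So the sum of the words over the class is a positive multiple of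
$$(\text{word})\cdot\mathrm{Sym}(w_s,\dots,w_e)\cdot(\text{word}),$$
where either outer word may be empty. By Proposition 3(b), $\mathrm{Sym}(w_s,\dots,w_e)\in E$, so the class sum is in the ideal $E$. The heavy part is an absolutely convergent series of multiples of such class sums, so it lies in $\overline E=J$. This proves (13) and part 1 of Theorem 2. $\square$

## Many words keep norm $\omega(n)$

**Step 12: functionals on $A$ from functionals on $F_n$.** To bound words from below we need functionals. Let $g$ be a linear functional on $F_n$ vanishing on $E\cap F_n$ with $\max_{|w|=n}|g(w)|\le1$. Let $P_n:\ell^1(W,\omega)\to F_n$ be the degree-$n$ projection. As $E$ is homogeneous, $P_nE\subset E\cap F_n$, so $g\circ P_n$ vanishes on $E$. For $f=\sum c_ww$,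
$$|g(P_nf)|\le\sum_{|w|=n}|c_w|\le\omega(n)^{-1}\|f\| .$$
So $g\circ P_n$ is continuous, vanishes on $J$, and induces $G\in A^*$ with
$$\|G\|\le\omega(n)^{-1},\qquad G(w(a,b))=g(w)\quad(|w|=n). \tag{15}$$

**Step 13: as many large words as dimensions.** Let $m=\dim F_n/(E\cap F_n)$. By Proposition 3(a), $m\ge2^{(1-\eta)n}$; in particular $m\ge1$. Fix a basis of $F_n/(E\cap F_n)$. Among all $m$-tuples of words of length $n$ choose $w_1,\dots,w_m$ maximizing the modulus of the determinant of their classes. The maximum is not $0$, since words span; so the $w_i$ are distinct and their classes form a basis. Write $w\equiv\sum_ig_i(w)w_i$ modulo $E$. The $g_i$ are linear functionals on $F_n$ vanishing on $E\cap F_n$, with $g_i(w_i)=1$. By Cramer's rule, $g_i(w)$ is the determinant with $w_i$ replaced by $w$, divided by the maximal one, so $|g_i(w)|\le1$ for all words $w$ of length $n$. By (15),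
$$\|w_i(a,b)\|\ge\omega(n)\ge1\qquad(i=1,\dots,m). \tag{16}$$

**Step 14: the spectral radius of $u$.** For $u=a\otimes s+b\otimes t$, (2) and (16) give
$$\|u^n\|=\sum_{|w|=n}\|w(a,b)\|\ge m\,\omega(n)\ge2^{(1-\eta)n}.$$
On the other hand $\|w(a,b)\|\le\omega(n)$ for $|w|=n$, so $\|u^n\|\le2^n\omega(n)$. With (12), $2^{1-\eta}\le\rho(u)\le2$. This is part 3, and with (16) it gives part 2. So $A\widehat\otimes\ell^1(S_2)$ is not radical although $A$ is, and the statement that every radical Banach algebra is tensor radical is false. $\square$

**Remark.** The joint spectral radius of the pair $\{a,b\}$ is $\lim_n\max_{|w|=n}\|w(a,b)\|^{1/n}$. By (16) and the upper bound, $\max_{|w|=n}\|w(a,b)\|=\omega(n)$, so by (12) this radius equals $1$. Hence the uniform quasinilpotence on the unit ball in part 1 implies neither tensor radicality nor joint spectral radius $0$ for $\{a,b\}$. By part 3 the lower bound $2^{1-\eta}$ can be taken arbitrarily close to $2$ among these algebras, while $2$ is the trivial upper bound for a pair of joint spectral radius $1$, since $\|u^n\|\le2^n\max_{|w|=n}\|w(a,b)\|$.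

## The products $A\widehat\otimes A$ and $A\widehat\otimes A^{\rm op}$

**Step 15: $A\widehat\otimes A$.** Here the second factor is $A$ itself, and the words in it are no longer independent. We test $y=a\otimes a+b\otimes b$ against a functional and its conjugate, so that no cancellation can occur. Fix $n\ge1$. By Proposition 3(a), $E\cap F_n\ne F_n$, so there is a functional $g$ on $F_n$ vanishing on $E\cap F_n$ with $\max_{|w|=n}|g(w)|=1$. Let $\bar g$ be the functional with $\bar g(w)=\overline{g(w)}$ on words. For $f\in E\cap F_n$ let $\bar f$ have the conjugate coefficients. Then $\bar f\in E$ by Proposition 3(c), so $\bar g(f)=\overline{g(\bar f)}=0$. Let $G,G'\in A^*$ be given by (15) for $g$ and $\bar g$. Since $y^n=\sum_{|w|=n}w(a,b)\otimes w(a,b)$ and $\|G\otimes G'\|\le\omega(n)^{-2}$,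
$$\|y^n\|\ge\omega(n)^2\,|(G\otimes G')(y^n)|=\omega(n)^2\sum_{|w|=n}|g(w)|^2\ge1 .$$
Hence $\rho(y)\ge1$, and $A\widehat\otimes A$ is not radical.

**Step 16: $A\widehat\otimes A^{\rm op}$.** Reversal of words is an isometric anti-automorphism of $\ell^1(W,\omega)$, since the weight depends only on length. By Proposition 3(c) it maps $E$ onto $E$, hence $J$ onto $J$. So it induces an isometric isomorphism $A\cong A^{\rm op}$, and $A\widehat\otimes A^{\rm op}\cong A\widehat\otimes A$ is not radical either. This proves part 4 and completes the proof of Theorem 2. $\square$
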